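# Finite dynamic asymptotic dimension and open markers for actions of the integers

## Finite dimension gives markers: a guess tested on cycles, rotations and one arc

Let $T$ be a homeomorphism of a compact metric space $X$, and let $n\in\mathbb Z$ act by $T^n$. There are two ways to say that the orbits of $T$ can be cut, in an open way, into manageable pieces. In the first, we cover $X$ by a few open sets, such that a walker who jumps along an orbit with bounded jumps, and who must stay in one of these sets, cannot get far. In the second, we plant open flags: one open set that every orbit visits, but never twice within a short time. Does the first imply the second? This question comes from Massoud Amini, Kang Li, Damian Sawicki and Ali Shakibazadeh, "Dynamic asymptotic dimension for actions of virtually cyclic groups", arXiv:2007.00960 (2020).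

The answer one would first guess is *yes*: each walker is confined to a finite piece of the orbit, so plant one flag in each piece. The guess will turn out to be right, but the argument just given is wrong on the circle, and the repair has a measurable cost. First we make the notions precise.

**Definition 1.** For $U\subseteq X$ and a finite set $E\subseteq\mathbb Z$, let $F(U,E)$ be the set of all $g\in\mathbb Z$ for which there are $n\ge 0$, $g_1,\dots,g_n\in E$ and $x\in U$ with $g=g_n+\dots+g_1$ and $T^{g_j+\dots+g_1}x\in U$ for all $0\le j\le n$. The *dynamic asymptotic dimension* $\mathrm{dad}(\mathbb Z\curvearrowright X)$, in the sense of Guentner, Willett and Yu, is the smallest $d\in\{0,1,2,\dots\}$ such that for every finite $E\subseteq \mathbb Z$ there is an open cover $\{U_0,\dots,U_d\}$ of $X$ with every $F(U_i,E)$ finite; it is $\infty$ if there is no such $d$.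

**Definition 2.** An open set $U\subseteq X$ is an *$N$-marker* if $U\cap T^nU=\emptyset$ for $1\le n\le N$ and $X=\bigcup_{n\in\mathbb Z}T^nU$. The action has the *marker property* if it has an $N$-marker for every $N\in\mathbb N$.

Put $E_L=\{-L,\dots,L\}$. An *$L$-path* from $m$ to $n$ is a finite sequence of integers $m=n_0,n_1,\dots,n_r=n$, $r\ge0$, with $|n_j-n_{j-1}|\le L$. Definition 1 for $E=E_L$ then says:
$$\text{if } T^{n_j}x\in U \text{ for all entries } n_j \text{ of an } L\text{-path from } m \text{ to } n,\text{ then } n-m\in F(U,E_L), \tag{1}$$
because the point $T^mx\in U$ is a witness; and every element of $F(U,E_L)$ arises in this way, with $m=0$. Also $F(U',E')\subseteq F(U,E)$ whenever $U'\subseteq U$ and $E'\subseteq E$. We do not assume that the action is free. If $X=\emptyset$ everything is trivial, so from now on $X\ne\emptyset$.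

*An arc on the circle.* Let $X=\mathbb R/\mathbb Z$ and $Tx=x+\alpha$ with $\alpha\in(0,\frac12)$ irrational, and let $U=(0,\frac12)$. With jumps in $E_1$, the walker moves by $0$ or $\pm\alpha$ and cannot jump over the complement of $U$, whose length is $\frac12$. So he stays in $(0,\frac12)$ on the real line, and $F(U,E_1)=\{n:|n|\alpha<\frac12\}$ is finite. With larger jumps the same arc is useless. The numbers $n\alpha$, $n\ge1$, are dense mod $1$, so there are $k,k'\ge 1$ with $k\alpha\in(0,\frac18)$ and $k'\alpha\in(-\frac18,0)$ mod $1$. Start at $\frac14$; apply $k'$ when the position is at least $\frac14$, and $k$ otherwise. The position stays in $(\frac18,\frac38)$ while the total time grows forever, so $F(U,\{k,k'\})$ is infinite. The cover has to depend on $E$.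

*Markers for this rotation.* Let $U$ be an open arc shorter than the distance from $n\alpha$ to the nearest integer, for every $1\le n\le N$. Then $U\cap T^nU=\emptyset$ for $1\le n\le N$, and the orbits are dense, so $U$ is an $N$-marker. The guess survives.

*Periodic points.* Suppose $T^px=x$ with $p\ge1$. Any $U\ni x$ has $F(U,\{p\})\supseteq\{0,p,2p,\dots\}$, so $\mathrm{dad}=\infty$. The marker property fails too: if $U$ is an $N$-marker with $N\ge p$, some $T^nx$ lies in $U$, and $T^nx=T^{p}(T^nx)\in U\cap T^pU$. So for cycles, and for every action with a periodic point, the guess is consistent. In particular each of the two properties forces the action to be free.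

## First points of chains, when the covering sets are clopen

The proof by "one flag per piece" works word for word if $X$ is zero-dimensional (has a base of clopen sets). We give it in full, because its vocabulary stays with us.

**Definition 3.** Let $A\subseteq X$ and $x\in X$. Two elements of $\{n:T^nx\in A\}$ are *chained* if an $L$-path inside this set joins them. The classes are the *chains* of $A$ along the orbit of $x$.

Elements of different chains differ by at least $L+1$, since otherwise a single step would join them. If $F(A,E_L)\subseteq[-M,M]$, then by (1) a chain has diameter at most $M$.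

Now let $X$ be zero-dimensional, let $N\ge1$ and $L=N$, and suppose that $X$ has an open cover $U_0,\dots,U_d$ with all $F(U_i,E_L)$ finite. Each point has a clopen neighborhood inside some $U_i$; finitely many of these cover $X$, and grouping them we may assume that the $U_i$ are clopen (shrinking only shrinks $F$). Choose $M$ with $F(U_i,E_L)\subseteq[-M,M]$ for all $i$. Let $D_i$ be the set of $x\in U_i$ such that $0$ is the least element of its chain of $U_i$ along the orbit of $x$. By (1), all entries of a path that starts at $0$ and stays in $\{n:T^nx\in U_i\}$ lie in $[-M,M]$. So whether $x\in D_i$ depends only on which of the points $T^nx$, $|n|\le M$, lie in $U_i$, and $D_i$ is clopen. If $z$ and $T^nz$ are both in $D_i$ with $1\le n\le L$, then $0$ and $n$ are the least elements of two chains, necessarily different, at distance at most $L$: impossible. So $D_i\cap T^nD_i=\emptyset$ for $1\le n\le L$. Every $x$ lies in some $U_i$, its chain is finite, and so its orbit meets $D_i$.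

It remains to merge the colors $i$. Put $V_0=D_0$ and
$$V_k=V_{k-1}\cup\Big(D_k\setminus\bigcup_{|n|\le N}T^nV_{k-1}\Big),\qquad 1\le k\le d .$$
These sets are clopen. Inductively, $V_k\cap T^nV_k=\emptyset$ for $1\le n\le N$: two points of $V_k$ that differ by $T^n$ cannot both be in $V_{k-1}$ by induction, cannot both be in $D_k$ since $N\le L$, and cannot be one in $V_{k-1}$ and one in the new part by the choice of the new part. An orbit that meets $D_k$ at $y$ meets $V_k$, since either $y\in V_k$ or $y\in T^nV_{k-1}$ for some $n$. So $V_d$ is an $N$-marker. Here $L=N$ was enough, whatever $d$ is.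

## The rotation by one fifth defeats every choice at scale $L=N$

Take $X=\mathbb R/\mathbb Z$, $Tx=x+\frac15$, $N=L=2$, $d=1$, and for $0<\eta\le\frac1{20}$ the two arcs
$$A_+=(-\eta,\tfrac12+\eta),\qquad A_-=(\tfrac12-\eta,1+\eta).$$
If an arc of length $\frac12+2\eta\le\frac35$ contains $k$ consecutive points of an orbit, then $\frac{k-1}5<\frac35$, so $k\le3$. The times in $A_\pm$ thus form blocks of at most three consecutive integers, separated by at least two missing ones. A jump of size at most $2$ cannot cross two missing times, so $F(A_\pm,E_2)\subseteq[-2,2]$: the hypothesis at scale $L=2$ holds.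

Let us run the first-point argument. A point $x\in A_+$ is first in its chain if and only if $x-\frac15\notin A_+$, that is, $x-\frac15\le-\eta$. Hence
$$D_+=(-\eta,\tfrac15-\eta],\qquad\text{and likewise}\qquad D_-=(\tfrac12-\eta,\tfrac7{10}-\eta].$$
Here is the exact point of failure: $D_+$ is not open. If we delete the endpoint, the open arc $(-\eta,\frac15-\eta)$ misses the whole orbit of $-\eta$, which consists of five points at distance $\frac15$. If we enlarge $D_+$ to an open set $V$, then $V$ contains points slightly to the right of $\frac15-\eta$, and their translates by $-\frac15$ are in $D_+$, so $V\cap TV\ne\emptyset$. The interior of $D_-$ does meet the lost orbit, at $\frac35-\eta$, but the merging step cannot use this. The closed arcs $T^n[-\eta,\frac15-\eta]$, $|n|\le2$, cover the circle, so removing them from $D_-$ leaves nothing. Removing only the open arcs from the interior of $D_-$ leaves the single point $\frac35-\eta$, which is not open.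

No other choice would do better. If $U$ is a $2$-marker, then $U$ is disjoint from $TU$ and $T^2U$, hence also from $T^4U=T^{-1}U$ and $T^3U=T^{-2}U$. So $U,TU,\dots,T^4U$ would be five nonempty, pairwise disjoint open sets covering a connected space. This does not contradict the guess: the action is periodic, so $\mathrm{dad}=\infty$. But it shows that a proof for general $X$ must ask for $L$ larger than $N$, and must use this extra room.

## Statements at one scale

**Theorem A.** Let $d\ge0$, $N\ge1$ and let $L$ satisfy $L+1>(d+1)(4N+6)$. If $X$ has an open cover $U_0,\dots,U_d$ with all $F(U_i,E_L)$ finite, then there is an $N$-marker.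

**Corollary.** If $\mathrm{dad}(\mathbb Z\curvearrowright X)<\infty$, then the action has the marker property.

Indeed, let $d=\mathrm{dad}$. For $N\ge1$ choose $L$ with $L+1>(d+1)(4N+6)$; Definition 1 with $E=E_L$ gives the cover that Theorem A needs. For $N=0$ take $U=X$. So the guess was right.

**Theorem B.** For $X\neq\emptyset$ the following are equivalent: (i) $\mathrm{dad}<\infty$; (ii) $\mathrm{dad}=1$; (iii) the marker property.

So on a nonempty compact metric space, $\mathrm{dad}\in\{1,\infty\}$, and $\mathrm{dad}=1$ if and only if the action has the marker property.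

**Theorem C.** Let $L^*(d,N)$ be the least $L_0$ such that for every $L\ge L_0$ the conclusion of Theorem A holds for all $\mathbb Z$-actions on compact metric spaces. Then for all odd $d$ and all $N\ge1$,
$$\tfrac14(d+1)(N+1)<L^*(d,N)\le(d+1)(4N+6).$$

In the clopen case $L=N$ was enough for all $d$; in general, by Theorem C, $L$ must grow linearly with $d+1$ (for odd $d$). So the colors cannot be merged for free.

The way past the circle is to stop choosing integers. A chain gets a *real* position on its orbit, a weighted average of the times near it, and averages can move continuously when chains split or join. There are then three debts to pay. The positions of different chains may come close to each other; the colors must be merged; and at the end a real number has to be turned into an integer by an open rule. The plan: write all positions of all colors into one continuous function with small density along orbits, space out its heavy points by a queue, and round at the end with two integer candidates per real number. Fix the data of Theorem A. Put $t_+=\max(t,0)$ and $h(s)=(1-|s|)_+$. Note that $L\ge10$.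

## A real position for each chain

**Step 1a. Two thresholds.** *This step replaces the $U_i$ by continuous functions, with a core $K_i$ in which chains will be taken.* Let $\theta_0,\dots,\theta_d$ be a continuous partition of unity with $\{\theta_i>0\}\subseteq U_i$. Define
$$\varphi_i=\min(1,2(d+1)\theta_i),\qquad \psi_i=\Big(\theta_i-\tfrac1{2(d+1)}\Big)_+,\qquad K_i=\{\varphi_i=1\}.$$
Since $\varphi_i=1$ exactly when $\theta_i\ge\frac1{2(d+1)}$, we have $\{\psi_i>0\}\subseteq K_i\subseteq\{\varphi_i>0\}\subseteq U_i$. Choose $M\ge1$ with $F(U_i,E_L)\subseteq[-M,M]$ for all $i$. Nothing is known about the size of $M$.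

**Step 1b. The strength of a connection.** *This step makes "$m$ and $n$ are chained" into a number in $[0,1]$ that depends continuously on $x$.* Fix $i$ and drop it from the notation. For integers $m,n$ let
$$\lambda(x;m,n)=\sup_{L\text{-paths from }m\text{ to }n}\ \min_j\varphi(T^{n_j}x).$$
A path is as strong as its weakest entry. We need four properties.

First, *if $\lambda(x;m,n)>0$ then $|n-m|\le M$*. Some $L$-path from $m$ to $n$ has $\varphi(T^{n_j}x)>0$ for all $j$, so all these points are in $U$, and (1) gives $n-m\in F(U,E_L)\subseteq[-M,M]$.

Second, $\lambda(x;m,n)=\lambda(T^mx;0,n-m)$, by shifting paths; $\lambda(x;m,n)=\lambda(x;n,m)$, by reversing them; $\lambda(x;m,m)=\varphi(T^mx)$, because every path from $m$ contains the entry $m$, and the path with $r=0$ has no other; and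
$$\lambda(x;m,n)\ge\min\big(\lambda(x;m,k),\lambda(x;k,n)\big), \tag{2}$$
by concatenation.

Third, *if $\lambda(x;m,m')=1$, then $\lambda(x;m,n)=\lambda(x;m',n)$ for all $n$*. By (2), $\lambda(x;m,n)\ge\min(1,\lambda(x;m',n))=\lambda(x;m',n)$. By symmetry $\lambda(x;m',m)=1$, so the reverse inequality holds too.

Fourth, *for fixed $n$ the function $x\mapsto\lambda(x;0,n)$ is continuous*. For $|n|>M$ it is $0$. Let $|n|\le M$. If a path from $0$ has positive minimum, each of its initial segments does too, so by the first property all its entries lie in $[-M,M]$; all other paths have minimum $0$. If an entry is repeated, cut out the loop between the two occurrences: the result is an $L$-path with fewer entries, and its minimum is not smaller. So $\lambda(\cdot;0,n)$ is the maximum over the $L$-paths from $0$ to $n$ inside $[-M,M]$ without repeated entries. There are finitely many of them, and at least one since $L\ge1$. Each contributes a finite minimum of continuous functions.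

**Step 1c. The position.** *This step assigns to each chain of $K$ one real number, continuously.* On the open set $\{\varphi>0\}$ define
$$b(z)=\frac{\sum_{|n|\le M}n\,\lambda(z;0,n)}{\sum_{|n|\le M}\lambda(z;0,n)} .$$
The denominator is at least $\lambda(z;0,0)=\varphi(z)>0$, so $b$ is continuous on $\{\varphi>0\}$, and $|b|\le M$. If $\varphi(T^nx)>0$, put
$$p(x,n)=n+b(T^nx)=\frac{\sum_{k}k\,\lambda(x;n,k)}{\sum_k\lambda(x;n,k)}, \tag{3}$$
where the second equality comes from $\lambda(T^nx;0,j)=\lambda(x;n,n+j)$, and only $|k-n|\le M$ contribute by the first property. If $n,n'$ are in the same chain of $K$, the joining path has $\varphi=1$ at all entries, so $\lambda(x;n,n')=1$, and the third property makes the right side of (3) the same for $n$ and $n'$: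
$$p(x,n)=p(x,n')\quad\text{if } n,n' \text{ are chained in } K. \tag{4}$$

*A toy case.* Only to see the formula at work, let $L=1$ and suppose that $\varphi(T^nx)$ equals $1,t,1$ at $n=0,1,2$ and $0$ elsewhere. Then $\lambda(x;0,0)=\lambda(x;2,2)=1$, and all other $\lambda(x;m,n)$ with $m,n\in\{0,1,2\}$ equal $t$. So
$$p(x,0)=\frac{3t}{1+2t},\qquad p(x,2)=\frac{2+t}{1+2t}.$$
For $t=0$ these are $0$ and $2$; for $t=1$, when $0,1,2$ form one chain of $K$, both are $1$. In between they move continuously toward each other: where a first point would jump, the position slides. But at $t=\frac12$ the times $0$ and $2$ are in different chains of $K$, and their positions are $\frac34$ and $\frac54$, which is close. So the positions are not separated, and all we can hope to control is how many there are.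

## A continuous function that is sparse along orbits

**Step 2a. Writing the positions into a function.** *This step records all positions of all colors in one continuous function on $X$.* Restore the index $i$ and put
$$f_i(x)=\sum_{n\in\mathbb Z}\psi_i(T^nx)\,h\big(n+b_i(T^nx)\big),\qquad f=\sum_{i=0}^df_i,$$
where a summand is read as $0$ if $\psi_i(T^nx)=0$. A nonzero summand has $|n+b_i(T^nx)|<1$, so only $|n|\le M+1$ contribute. Each summand is continuous: on the open set $\{x:\varphi_i(T^nx)>0\}$ it is a product of continuous functions; on the open set $\{x:\varphi_i(T^nx)<1\}$ it is $0$, since $\{\psi_i>0\}\subseteq K_i$; and these two sets cover $X$. This is what the two thresholds are for: the factor $\psi_i$ is dead before $b_i$ becomes undefined. So $f_i$ and $f$ are continuous. Substituting $k=n+m$ in $f_i(T^mx)=\sum_n\psi_i(T^{n+m}x)h(n+b_i(T^{n+m}x))$ and using (3), we get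
$$f_i(T^mx)=\sum_{k\in\mathbb Z}\psi_i(T^kx)\,h\big(p_i(x,k)-m\big). \tag{5}$$

**Step 2b. Sparseness.** *This step bounds how often $f>0$ in a long window; it is the place where the size of $L$ enters.* We claim that for all $x\in X$, $s\in\mathbb Z$, $\ell\ge0$,
$$\#\{m\in\{s+1,\dots,s+\ell\}:f(T^mx)>0\}\le\alpha\ell+\beta,\qquad \alpha=\tfrac{2(d+1)}{L+1},\quad \beta=2(d+1)\Big(\tfrac{2M+1}{L+1}+1\Big). \tag{6}$$
Let $f_i(T^mx)>0$ with $m$ in the window. By (5) there is $n$ with $T^nx\in K_i$ and $|p_i(x,n)-m|<1$. So $p_i(x,n)\in(s,s+\ell+1)$, and since $|p_i(x,n)-n|\le M$,
$$n\in(s-M,\ s+\ell+1+M).$$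
By (4) the number $p_i(x,n)$ depends only on the chain of $n$ in $K_i$. How many chains can occur? Pick one such $n$ from each of $k$ of them. These are pairwise at least $L+1$ apart and lie in an open interval of length $\ell+2M+1$, so $(k-1)(L+1)<\ell+2M+1$ if $k\ge 1$. Hence at most $\frac{\ell+2M+1}{L+1}+1$ chains occur. Each chain has one position $p$, and $|p-m|<1$ holds for at most two integers $m$. So $f_i(T^mx)>0$ for at most $2\big(\frac{\ell+2M+1}{L+1}+1\big)$ values of $m$ in the window. Summing over the $d+1$ indices $i$ gives (6).

The uncontrolled $M$ enters only $\beta$; the density $\alpha$ knows only $d$ and $L$. The colors were merged simply by adding their densities.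

**Step 2c. Coverage.** *This step shows that $f$ is not too small somewhere on each orbit.* For $x\in X$ pick $i$ with $\theta_i(x)\ge\frac1{d+1}$. Then $\psi_i(x)\ge\frac1{2(d+1)}$. Let $m$ be an integer nearest to $p_i(x,0)$; then $h(p_i(x,0)-m)\ge\frac12$, and the term $k=0$ of (5) gives $f(T^mx)\ge c:=\frac1{4(d+1)}$.

Put $u=\min(1,f/c)$. Then $u:X\to[0,1]$ is continuous, $\{u>0\}=\{f>0\}$ satisfies the bound (6), and every orbit contains a point with $u=1$.

## A queue that spaces out the heavy times

The times with $u>0$ have small density in long windows, but they may be crowded in short ones. Think of one server who does one unit of work per unit of time. At time $n$ a job of size $\sigma u(T^nx)$ arrives; the jobs are served one after another. The server is not overloaded if $\alpha\sigma<1$, so the backlog stays bounded, and the starting times of the jobs are spaced by their sizes.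

**Step 3. The backlog.** *This step replaces each time $n$ by a real time $q_n$ such that after a heavy $n$ there is a gap of about $\sigma$.* Let $\sigma=2N+3$ and $s(x)=\sigma u(x)$. By hypothesis
$$\alpha\sigma=\frac{(d+1)(4N+6)}{L+1}<1 .$$
Define
$$w(x)=\sup_{j\ge0}\Big(\sum_{i=1}^js(T^{-i}x)-j\Big).$$
The term $j=0$ is $0$, so $w\ge0$. By (6) for the window $\{-j,\dots,-1\}$, and since $u\le1$, the $j$-th term is at most
$$\sigma(\alpha j+\beta)-j=\sigma\beta-(1-\alpha\sigma)j,$$
which is at most $0$ once $j\ge\sigma\beta/(1-\alpha\sigma)$. So the supremum is a maximum over a finite range of $j$ that does not depend on $x$. Hence $w$ is continuous, and $0\le w\le\sigma\beta$.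

How does $w$ change along the orbit? In
$$w(Tx)=\sup_{j\ge0}\Big(\sum_{i=1}^{j}s(T^{1-i}x)-j\Big)$$
the term $j=0$ is $0$, and for $j\ge1$ the term is $s(x)-1+\big(\sum_{i=1}^{j-1}s(T^{-i}x)-(j-1)\big)$. Taking the supremum over $j\ge1$,
$$w(Tx)=\max\big(0,\ w(x)+s(x)-1\big). \tag{7}$$
Put $q_n=q_n(x)=n+w(T^nx)$. By (7), $q_{n+1}\ge n+1+w(T^nx)+s(T^nx)-1=q_n+s(T^nx)$. Since $s\ge0$, the sequence $(q_n)$ is nondecreasing, and
$$q_{n'}\ge q_{n+1}\ge q_n+\sigma u(T^nx)\qquad\text{for } n<n'. \tag{8}$$

*A numerical check.* Let $N=1$, so $\sigma=5$, and suppose that along an orbit $u=1$ at times $0$ and $1$, $u=0$ at later times up to $10$, and $w=0$ at time $0$. Then (7) gives $w=4$ at time $1$, $w=8$ at time $2$, and then $7,6,5,\dots$. So $q_0=0$, $q_1=5$, $q_2=q_3=\dots=q_{10}=10$: two heavy times at distance $1$ have become two real times at distance $5$.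

## Rounding a real number to one of two integers

Each heavy time $n$ now carries a well-spaced real number $q_n$, and we want an open condition on integers $m$. The rule "$|q_n-m|<\frac12$" accepts no $m$ when $q_n$ is a half-integer; the rule "$|q_n-m|<0.6$" then accepts two neighboring integers. So we use a narrow rule near $q_n$, and a second narrow rule, centered at a point shifted by a half-integer amount, that works exactly where the first is blind. The second rule is placed far away, so that the two integers do not disturb each other if both are accepted.

**Step 4a. The open set.** *This step defines the marker.* Let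
$$\kappa=1-\frac1{2(2N+3)},\qquad\text{so}\quad \sigma\kappa=2N+\tfrac52,\qquad v=(u-\kappa)_+,\qquad H=N+2,$$
$$a(s)=(0.4-|s|)_+,\qquad a'(s)=\big(0.3-|s+H-\tfrac12|\big)_+,$$
$$g(x)=\sum_{n\in\mathbb Z}v(T^nx)\big[a(n+w(T^nx))+a'(n+w(T^nx))\big].$$
Since $w$ is bounded and $a,a'$ have bounded supports, only finitely many $n$, uniformly in $x$, contribute. So $g$ is continuous and $U=\{g>0\}$ is open. Replacing $n$ by $n-m$ in the sum for $g(T^mx)$,
$$g(T^mx)=\sum_{n\in\mathbb Z}v(T^nx)\big[a(q_n-m)+a'(q_n-m)\big].$$
All terms are nonnegative, so $T^mx\in U$ if and only if for some $n$ with $u(T^nx)>\kappa$,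
$$m\in(q_n-0.4,\ q_n+0.4)\quad\text{or}\quad m\in(q_n+H-0.8,\ q_n+H-0.2). \tag{9}$$

**Step 4b. Separation.** *This step shows that two different integers $m\ne m'$ with $T^mx,T^{m'}x\in U$ satisfy $|m-m'|>N$.* Let $m$ satisfy (9) with $n$, and $m'$ with $n'$.

If $n=n'$: the intervals in (9) have lengths $0.8$ and $0.6$, so each contains at most one integer. Hence $m$ and $m'$ lie one in each, and $|m-m'|>(H-0.8)-0.4=N+0.8$.

If $n<n'$: in both cases of (9), $m<q_n+H-0.2$ (note $H\ge3$) and $m'>q_{n'}-0.4$. Since $u(T^nx)>\kappa$, (8) gives $q_{n'}>q_n+\sigma\kappa$. So
$$m'-m>\sigma\kappa-0.4-H+0.2=\big(2N+\tfrac52\big)-(N+2)-0.2=N+0.3 .$$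
The case $n>n'$ is the same with the roles exchanged.

Now if $x\in U\cap T^nU$ with $1\le n\le N$, then $z=T^{-n}x$ satisfies $z\in U$ and $T^nz\in U$, so the integers $0$ and $n$ contradict what we just proved for $z$. Hence $U\cap T^nU=\emptyset$ for $1\le n\le N$.

**Step 4c. Every orbit meets $U$.** *This step checks that the two rules leave no blind spot.* Let $x\in X$ and choose $n$ with $u(T^nx)=1>\kappa$ (Step 2c). Let $\delta\in[0,\frac12]$ be the distance from $q_n$ to the nearest integer. If $\delta<0.4$, the nearest integer $m$ satisfies the first alternative in (9). Otherwise the distance from $q_n$ to the nearest half-integer is $\frac12-\delta\le0.1<0.3$, so there is an integer $m_0$ with $|q_n-m_0-\frac12|<0.3$. Put $m=m_0+H$; then $|q_n-m+H-\frac12|<0.3$, which is the second alternative. In either case $T^mx\in U$, so $x\in T^{-m}U$.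

Thus $U$ is an $N$-marker, and Theorem A and the Corollary are proved. $\blacksquare$

Metrizability of $X$ was used only to have the partition of unity in Step 1a, so the argument works verbatim for compact Hausdorff $X$.

## Markers give covers by two sets: Theorem B

(ii)$\Rightarrow$(i) is trivial, and (i)$\Rightarrow$(iii) is the Corollary. It remains to prove (iii)$\Rightarrow$(ii).

**Step 1. $\mathrm{dad}\ge1$.** *This step excludes $d=0$.* The only cover with one set is $\{X\}$, and $F(X,\{1\})=\{0,1,2,\dots\}$ is infinite, as $X\ne\emptyset$.

**Step 2. A closed set inside a marker.** *This step prepares two open sets that overlap enough to cover.* Let $E\subseteq\mathbb Z$ be finite, and let $L\ge1$ with $E\subseteq E_L$. Let $U$ be a $2L$-marker. By compactness $X=\bigcup_{|n|\le R}T^nU$ for some $R$. Since $U\cap TU=\emptyset$ and $X\ne\emptyset$, we have $U\ne X$. The open sets $W_k=\{x:\operatorname{dist}(x,X\setminus U)>1/k\}$ increase to $U$, and their closures lie in $\{x:\operatorname{dist}(x,X\setminus U)\ge1/k\}\subseteq U$. The open sets $\bigcup_{|n|\le R}T^nW_k$ increase to $X$ as $k$ grows, so one of them is $X$. With $C=\overline{W_k}$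 for this $k$,
$$C\subseteq U\ \text{ is closed},\qquad X=\bigcup_{|n|\le R}T^nC .$$
Put
$$U_0=\bigcup_{0\le j<L}T^jU,\qquad U_1=X\setminus\bigcup_{0\le j<L}T^jC .$$
Both are open, and they cover $X$ because $T^jC\subseteq T^jU$.

**Step 3. $F(U_0,E)$ is finite.** *In $U_0$ the walker is kept in short blocks.* Fix $x$. Then $T^nx\in U_0$ if and only if $n=a+j$ with $T^ax\in U$ and $0\le j<L$. So $\{n:T^nx\in U_0\}$ is the union of the blocks $\{a,\dots,a+L-1\}$ over the times $a$ with $T^ax\in U$. If $a<a'$ are two such times, then $T^{a'}x\in U\cap T^{a'-a}U$, so $a'-a\ge2L+1$, and the distance from the end of one block to the start of a later one is at least $2L+1-(L-1)=L+2>L$. An $L$-path inside the set stays in one block. Hence $F(U_0,E)\subseteq(-L,L)$.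

**Step 4. $F(U_1,E)$ is finite.** *In $U_1$ the walker meets walls of thickness $L$.* Let $x\in U_1$. If $T^ax\in C$, then the times $a,\dots,a+L-1$ are missing from $\{n:T^nx\in U_1\}$, and an $L$-path inside this set cannot cross $L$ missing consecutive times. Every window of $2R+1$ consecutive integers contains such an $a$: if $t$ is its middle, then $T^tx\in T^nC$ for some $|n|\le R$, and $a=t-n$ works. Consider an $L$-path from $0$ inside the set. The window $\{1,\dots,2R+1\}$ contains an $a$, and the wall starting at $a$ keeps the path below $a\le 2R+1$. The window $\{-L-2R,\dots,-L\}$ contains an $a$, whose wall ends at $a+L-1\in[-2R-1,-1]$ and keeps the path above $a+L-1\ge-2R-1$. So $F(U_1,E)\subseteq[-2R,2R]$.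

Hence $\mathrm{dad}\le1$, and so $\mathrm{dad}=1$. $\blacksquare$

## Rotations of odd-dimensional spheres: Theorem C

The upper bound is Theorem A: if $L\ge(d+1)(4N+6)$, then $L+1>(d+1)(4N+6)$. For the lower bound we generalize the rotation by one fifth; connectedness of the circle becomes higher connectedness of a sphere.

We recall three things. *Bertrand's postulate*: for every integer $n\ge2$ there is a prime $p$ with $n<p<2n$. A space is *$n$-connected* if it is nonempty and every continuous map from $S^k$ to it, $0\le k\le n$, extends to the ball; $S^m$ is $(m-1)$-connected. *Dold's theorem* (A. Dold, *Simple proofs of some Borsuk–Ulam results*, Contemp. Math. 19 (1983); see also Matoušek, *Using the Borsuk–Ulam Theorem*, Thm. 6.2.6): for a nontrivial finite group $G$ there is no $G$-map, that is, no continuous equivariant map, from an $n$-connected $G$-space to a free $G$-simplicial complex of dimension at most $n$. Example: for $G=\mathbb Z/2$ with the antipodal action on $S^{n+1}$ and on $S^n$, suitably triangulated, this says that there is no continuous odd map $S^{n+1}\to S^n$.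

**Step 1. The action.** *This step fixes the numbers.* Write $d+1=2r$ with $r\ge1$, and put $n=r(N+1)\ge2$. Take a prime $p$ with
$$r(N+1)=n<p<2n=(d+1)(N+1).$$
As $p>2$, it is odd. Let $X=S^{2r-1}\subset\mathbb C^r$, $Tz=e^{2\pi i/p}z$ and $L=\frac{p-1}2$. Since $p\ge n+1$,
$$L\ge\tfrac n2=\tfrac14(d+1)(N+1). \tag{10}$$

**Step 2. A good cover at scale $L$.** *This step verifies the hypothesis of the one-scale implication with $d+1=2r$ sets.* Let $0<\eta\le\frac1{4p}$, let $A_+=(-\eta,\frac12+\eta)$, $A_-=(\frac12-\eta,1+\eta)$, and for $1\le j\le r$
$$U_{j,\pm}=\Big\{z\in X:z_j\ne0,\ \tfrac{\arg z_j}{2\pi}\in A_\pm\bmod1\Big\}.$$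
These $2r$ open sets cover $X$: some $z_j\ne0$, and $A_+\cup A_-$ covers $\mathbb R/\mathbb Z$. Fix $j$ and the sign. Along an orbit with $z_j\neq0$, the number $\frac{\arg z_j}{2\pi}$ increases by $\frac1p$ at each step. The arc has length $\frac12+2\eta<1$, so in each period of $p$ times the visits to $U_{j,\pm}$ form one block of consecutive times (in the cyclic sense). If the block has $k$ elements, then $\frac{k-1}p<\frac12+2\eta$, so $k-1<\frac p2+2\eta p\le\frac{p+1}2$, and $k\le\frac{p+1}2$. So between consecutive blocks at least $p-\frac{p+1}2=L$ consecutive times are missing. An $L$-path cannot cross them, so it stays in one block, and $F(U_{j,\pm},E_L)\subseteq[-L,L]$ is finite. (If $z_j=0$ there are no visits.)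

**Step 3. A marker would give an equivariant map.** *This step turns an $N$-marker into a map to a low-dimensional complex.* Suppose that $U$ is an $N$-marker. Since $N\ge1$, $U\cap TU=\emptyset$, so $U\ne X$. Let $g(x)=\operatorname{dist}(x,X\setminus U)$, so that $\{g>0\}=U$, and for $m\in\mathbb Z/p$ put
$$\Phi(x)(m)=\frac{g(T^mx)}{\sum_{k\in\mathbb Z/p}g(T^kx)} .$$
This makes sense as $T^p=\mathrm{id}$, and the denominator is positive because the orbits of $U$ cover $X$. So $\Phi:X\to\mathbb R^{\mathbb Z/p}$ is continuous, and $\Phi(Tx)(m)=\Phi(x)(m+1)$, so $\Phi$ is equivariant for $T$ and the shift. The values $\Phi(x)$ are nonnegative with sum $1$, and the support of $\Phi(x)$ is $\{m:T^mx\in U\}$. Let $m\neq m'$ be in the support, and let $m'=m+k$ with $1\le k\le p-1$. Then $T^{m'}x\in U\cap T^kU$, so $k>N$; exchanging $m$ and $m'$, also $p-k>N$. So $\Phi$ maps into the realization of the simplicial complex $Y$ whose simplices are the nonempty $S\subseteq\mathbb Z/p$ in which distinct elements have cyclic distance $>N$.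

**Step 4. The contradiction.** *This step compares dimension and connectivity.* If $S$ is a simplex with at least two elements, its consecutive elements have gaps of at least $N+1$, and the gaps around the cycle add up to $p$, so $|S|\le\frac p{N+1}$. For $|S|=1$ this also holds, as $p>r(N+1)\ge N+1$. Hence $|S|\le\frac p{N+1}<2r$, and $\dim Y\le2r-2$. The shift action of $\mathbb Z/p$ on $Y$ is free: a nontrivial element generates $\mathbb Z/p$ because $p$ is prime, so a point fixed by it is a constant function on $\mathbb Z/p$; its support is all of $\mathbb Z/p$, which is not a simplex, since it contains $0$ and $1$ at cyclic distance $1\le N$. But $S^{2r-1}$ is $(2r-2)$-connected, so $\Phi$ contradicts Dold's theorem. For $r=1$ no theorem is needed: $Y$ is a finite set of points, so $\Phi$ is constant on the connected circle, and its value would be a fixed point of the shift. This is the argument we used for the rotation by one fifth.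

So for this $L$ the hypothesis holds with $d+1$ sets and there is no $N$-marker: the one-scale implication fails at $L$. Therefore $L^*(d,N)>L$, and (10) gives $L^*(d,N)>\frac14(d+1)(N+1)$. $\blacksquare$
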